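\title{Extremal graphs for the generalized Erd\H{o}s--Rothschild problem are complete partite}

\begin{abstract}
Fix $s\ge2$ colors and a color pattern $P$ of the clique $K_k$, where $k\ge3$. An $n$-vertex graph is extremal if it has the largest number of $s$-edge-colorings in which no copy of $K_k$ has pattern $P$. We prove that every extremal graph is complete partite when $n$ is large. For all patterns other than the monochromatic ones and the two-colored triangle, this holds for every $n$. The proof uses the equality case of vertex symmetrization: a counterexample can be taken to be a complete partite graph plus one edge, and that edge must admit exactly one color on average over every fixed coloring of the rest of the graph. We then construct a coloring for which the average is not one. For monochromatic cliques the result is proved in an asymmetric form.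
\end{abstract}

\section{Introduction}

Which graph on $n$ vertices has the most edge-colorings that avoid a prescribed kind of colored clique? To make the question precise, fix a clique size $k\ge3$ and a number of colors $s\ge2$. An \emph{$s$-edge-coloring} of a graph assigns to each edge a color from $[s]=\{1,\dots,s\}$, with no restriction on incident edges. A \emph{color pattern} $P$ of $K_k$ is a partition of the edge set of a fixed copy of $K_k$ into classes. A colored copy $C$ of $K_k$ \emph{has pattern $P$} if there is an isomorphism $\psi$ from the fixed $K_k$ onto $C$ such that $\psi(e)$ and $\psi(f)$ have the same color exactly when $e$ and $f$ lie in the same class of $P$. Thus a pattern records which edges share a color and forgets the names of the colors. The triangle has three patterns: the monochromatic pattern, the pattern $D$ with exactly two classes, and the rainbow pattern with three classes. We write $K_k^{(1)}$ for the monochromatic pattern of $K_k$, which has a single class.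

An $s$-edge-coloring of a graph $G$ is \emph{$(P,s)$-free} if no copy of $K_k$ in $G$ has pattern $P$. Let $F(G;P,s)$ be the number of such colorings. An $n$-vertex graph is \emph{$(P,s)$-extremal} if it maximizes $F(\,\cdot\,;P,s)$ among all $n$-vertex graphs. Finding the maximum and the extremal graphs is the generalized Erd\H{o}s--Rothschild problem; the classical Erd\H{o}s--Rothschild problem is the case $P=K_k^{(1)}$.

The quantity $F$ measures a trade-off. Each edge offers up to $s$ choices, and each copy of $K_k$ imposes a constraint. A graph with no $K_k$ has $F(G;P,s)=s^{e(G)}$, so the balanced complete bipartite graph already gives $s^{\lfloor n^2/4\rfloor}$ colorings. At the other extreme, if $P$ has more than $s$ classes, then no coloring has pattern $P$, every graph has $F(G;P,s)=s^{e(G)}$, and $K_n$ is the unique extremal graph. Both graphs are \emph{complete partite}: the vertex set can be partitioned into independent sets, the \emph{parts}, so that any two vertices in different parts are adjacent. (For $K_n$ all parts have size one.)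

There is a general reason to expect this shape. Two nonadjacent vertices $u,v$ lie in no common clique. Once the rest of the graph is colored, the edges at $u$ and the edges at $v$ are therefore colored independently, in $f_u$ and $f_v$ ways, and the inequality $2f_uf_v\le f_u^2+f_v^2$ says that replacing one of the two vertices by a copy of the other does not decrease $F$, for one of the two choices. Repeating the replacement leads to a complete partite graph, and so \emph{some} extremal graph is complete partite (Lemma~\ref{lem:sym}). The argument says nothing about ties: the graph we started from may have had exactly as many colorings as the graph we ended with. The following conjecture, which we take from Gupta, Pehova, Powierski and Staden~\cite{GPPS}, excludes such ties.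

\begin{quote}
\emph{For all integers $k\ge3$ and $s\ge2$ and every color pattern $P$ of $K_k$, whenever $n$ is sufficiently large, every $n$-vertex $(P,s)$-extremal graph is complete partite.}
\end{quote}

We prove the conjecture. Recall that the Ramsey number $R(k_1,\dots,k_s)$ is the least $R$ such that every $s$-edge-coloring of $K_R$ contains, for some $i$, a copy of $K_{k_i}$ all of whose edges have color $i$; it is finite by Ramsey's theorem. The $s$-color Ramsey number of $K_k$ is $R(k,\dots,k)$.

\begin{theorem}\label{thm:main}
Let $k\ge3$ and $s\ge2$, and let $P$ be a color pattern of $K_k$. Every $n$-vertex $(P,s)$-extremal graph is complete partite provided that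
\begin{itemize}
\item[(I)] $P=K_k^{(1)}$ and $n\ge 4Rs^{R}$, where $R$ is the $s$-color Ramsey number of $K_k$; or
\item[(II)] $P=D$ and $n\ge 4s^{s^2+2}$; or
\item[(III)] $P$ is any other pattern and $n\ge1$.
\end{itemize}
In particular the conjecture is true.
\end{theorem}

Case (I) is proved in an asymmetric form, in which each color has its own forbidden clique size. For a sequence $\mathbf k=(k_1,\dots,k_s)$ of integers $k_i\ge2$, let $F(G;\mathbf k)$ be the number of $s$-edge-colorings of $G$ in which, for each $i$, no copy of $K_{k_i}$ has all its edges of color $i$. Extremal graphs are defined as before.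

\begin{theorem}\label{thm:asym}
\begin{itemize}
\item[(a)] If $s\ge2$ and all $k_i\ge3$, then for $n\ge 4Rs^R$, where $R=R(k_1,\dots,k_s)$, every $n$-vertex extremal graph for $F(\,\cdot\,;\mathbf k)$ is complete partite.
\item[(b)] For $\mathbf k$ with all $k_i\ge2$, the statement ``for all large $n$, every $n$-vertex extremal graph is complete partite'' holds if and only if the number of $i$ with $k_i\ge3$ is not exactly one.
\end{itemize}
\end{theorem}

Taking all $k_i=k$ in (a) gives Theorem~\ref{thm:main}(I). Part (b) follows from (a) in a few lines, and it shows that ties do occur when only one color is usable.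

\begin{proof}[Proof of (b) from (a)]
A color $i$ with $k_i=2$ can never be used on an edge, so it may be dropped without changing $F$. If at least two $k_i$ are at least $3$, then (a) applies to the remaining colors. If all $k_i=2$, then the empty graph has $F=1$ and every other graph has $F=0$, so the only extremal graph is the empty graph, which is complete partite with one part. If exactly one $k_i$ is at least $3$, then $F(G;\mathbf k)=1$ when $G$ contains no $K_{k_i}$ and $F(G;\mathbf k)=0$ otherwise. For every $n\ge3$, an edge together with $n-2$ isolated vertices is then extremal and not complete partite.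
\end{proof}

\paragraph{Outline.} Section~\ref{sec:identity} extracts everything that equality in $2f_uf_v\le f_u^2+f_v^2$ gives. If a counterexample exists, then there is one of the form $K+\mathsf{xy}$, where $K$ is complete partite and $\mathsf x,\mathsf y$ lie in one part. Moreover, however the graph is colored away from $\mathsf x$, the edge $\mathsf{xy}$ admits exactly one color on average (Proposition~\ref{prop:id}). The rest of the paper constructs colorings that violate this identity. Section~\ref{sec:examples} does so by hand for monochromatic triangles and at most three parts. Section~\ref{sec:III} treats case (III), where a monochromatic background suffices. Cases (I) and (II) share one further step (Section~\ref{sec:labels}) and are completed in Sections~\ref{sec:I} and~\ref{sec:II}. The size of $n$ is used in one way only: in cases (I) and (II) the number of parts of $K$ is bounded in terms of the forbidden cliques and $s$, so for large $n$ some part other than the one containing $\mathsf x,\mathsf y$ is large.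

\section{Symmetrization and the counting identity}\label{sec:identity}

This section applies to any family of forbidden colored cliques. Fix $s\ge2$; a \emph{coloring} is an $s$-edge-coloring. Let $\mathcal F$ be a set of colored complete graphs, each of order at least $3$, closed under color-preserving isomorphism. A clique of a colored graph is \emph{forbidden} if it belongs to $\mathcal F$ with the colors it carries, and a coloring is \emph{free} if it has no forbidden clique. Let $F(G)$ be the number of free colorings of $G$, and call an $n$-vertex graph \emph{extremal} if it maximizes $F$ among $n$-vertex graphs. For Theorem~\ref{thm:main}, $\mathcal F$ consists of the colorings of $K_k$ with pattern $P$; for Theorem~\ref{thm:asym}(a), it consists of the cliques $K_{k_i}$ of color $i$, for $i\in[s]$.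

\subsection{Moves}

For distinct nonadjacent vertices $u,v$ of $G$, \emph{moving $v$ onto $u$} means replacing the neighborhood $N(v)$ by $N(u)$. The resulting graph is $G_{v\to u}$. Only edges at $v$ change, and $N(u)$ stays the same.

\begin{lemma}\label{lem:move}
Let $G$ be extremal and let $u\ne v$ be nonadjacent. For a free coloring $\chi$ of $G-u-v$, let $f_u(\chi)$ and $f_v(\chi)$ be the numbers of extensions of $\chi$ to free colorings of $G-v$ and of $G-u$, respectively. Then $f_u(\chi)=f_v(\chi)$ for every $\chi$, and the graphs $G_{v\to u}$ and $G_{u\to v}$ are extremal.
\end{lemma}

\begin{proof}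
In each of $G$, $G_{v\to u}$, $G_{u\to v}$ the vertices $u,v$ are nonadjacent, and deleting them leaves the same graph $G-u-v$. No clique contains both $u$ and $v$, so over a given $\chi$ the edges at $u$ and the edges at $v$ are colored independently. Hence
\[
F(G)=\sum_\chi f_u(\chi)f_v(\chi),\qquad F(G_{v\to u})=\sum_\chi f_u(\chi)^2,\qquad F(G_{u\to v})=\sum_\chi f_v(\chi)^2,
\]
and, since $G$ is extremal,
\[
0\le\sum_\chi\bigl(f_u(\chi)-f_v(\chi)\bigr)^2=F(G_{v\to u})+F(G_{u\to v})-2F(G)\le0 .
\]
Equality on the left gives $f_u=f_v$, and equality on the right gives $F(G_{v\to u})=F(G_{u\to v})=F(G)$.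
\end{proof}

The two conclusions play different roles. Moves preserve extremality, so they can simplify a counterexample; the equality $f_u=f_v$, which holds for each $\chi$ separately, will then give the identity. We call a set $X$ \emph{complete} to a disjoint set $Y$ if every vertex of $X$ is adjacent to every vertex of $Y$.

\begin{lemma}\label{lem:sym}
Let $G$ be extremal and let $B\subseteq V(G)$ be complete to $V(G)\setminus B$. Then there is an extremal graph $G'$ on $V(G)$ such that $G'-B=G-B$, the set $B$ is complete to $V(G)\setminus B$ in $G'$, and $G'[B]$ is complete partite. In particular, taking $B=V(G)$, some extremal graph of each order is complete partite.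
\end{lemma}

\begin{proof}
We use induction on $|B|$; for $B=\emptyset$ there is nothing to prove. Pick $v\in B$ and let $A$ consist of $v$ and its non-neighbors. Then $A\subseteq B$. Move the vertices of $A\setminus\{v\}$ onto $v$ one at a time. Afterwards every vertex of $A$ has neighborhood $N(v)=V(G)\setminus A$, so $A$ is independent and complete to the rest. Only edges at vertices of $A$ have changed, so the graph induced outside $B$ is the same and $B\setminus A$ is complete to its complement. The new graph is extremal by Lemma~\ref{lem:move}. Apply the induction hypothesis to it with the set $B\setminus A$, and add $A$ as one more part.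
\end{proof}

A graph is complete partite exactly when ``equal or nonadjacent'' is an equivalence relation on its vertices. The relation is reflexive and symmetric, so it fails only through a \emph{bad triple}: distinct vertices $(x,y,z)$ with $xy$ an edge and $z$ adjacent to neither $x$ nor $y$. The next lemma symmetrizes everything except one bad triple. The difficulty is that $x$ and $y$ cannot be moved without destroying the edge $xy$, so moves alone do not control their neighborhoods. A minimal choice of the triple does.

\begin{lemma}\label{lem:edge}
If some extremal graph of order $n$ is not complete partite, then there are a complete partite graph $K$ of order $n$, a part $V_1$ of $K$ with $|V_1|\ge3$, and distinct $\mathsf x,\mathsf y\in V_1$ such that both $K+\mathsf{xy}$ and $K$ are extremal.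
\end{lemma}

\begin{proof}
Among all extremal graphs $G$ of order $n$ and all bad triples $(\mathsf x,\mathsf y,\mathsf z)$ in $G$, choose one for which the degree of $\mathsf z$ is smallest. Let $B=N(\mathsf z)$ and $V_1=V(G)\setminus B$, so $\mathsf x,\mathsf y,\mathsf z\in V_1$. Move every vertex of $V_1\setminus\{\mathsf x,\mathsf y,\mathsf z\}$ onto $\mathsf z$. The resulting graph $G_1$ is extremal, every vertex of $V_1\setminus\{\mathsf x,\mathsf y\}$ has neighborhood $B$, the edge $\mathsf{xy}$ is still present, and $N(\mathsf x)\subseteq B\cup\{\mathsf y\}$, $N(\mathsf y)\subseteq B\cup\{\mathsf x\}$.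

Suppose that $\mathsf x$ is not adjacent to some $w\in B$. Move $\mathsf y$ onto $\mathsf z$. This removes the edge $\mathsf{xy}$, because $\mathsf x\notin B$. In the new extremal graph $(\mathsf z,w,\mathsf x)$ is a bad triple and $N(\mathsf x)\subseteq B\setminus\{w\}$, so the degree of $\mathsf x$ is less than $|B|$, contrary to the minimal choice. So $\mathsf x$ is complete to $B$ in $G_1$, and so is $\mathsf y$, since the roles of $\mathsf x$ and $\mathsf y$ are symmetric.

Thus $V_1$ is complete to $B$ and spans the single edge $\mathsf{xy}$. Lemma~\ref{lem:sym} makes $B$ complete partite and yields an extremal graph $K+\mathsf{xy}$ with $K$ complete partite and $V_1$ a part of $K$. Moving $\mathsf x$ onto $\mathsf z$ turns $K+\mathsf{xy}$ into $K$, which is therefore extremal.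
\end{proof}

\subsection{The identity}

\paragraph{Standing assumption.} For the rest of the paper we suppose that some extremal graph of order $n$ is not complete partite, and we fix $K,V_1,\mathsf x,\mathsf y$ as in Lemma~\ref{lem:edge}; in particular $n\ge3$. The aim in each case is a contradiction. Let $V_2,\dots,V_r$ be the other parts of $K$, and call $B=V_2\cup\dots\cup V_r$ the \emph{base}.

A vertex joined to all of $B$ is described by a \emph{vector} $x\in[s]^B$, where $x_q$ is the color of its edge to $q$. We write $\vec 1,\vec 2$ for the constant vectors. Let $\beta$ be a free coloring of $K[B]$.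
\begin{itemize}
\item $E(\beta)\subseteq[s]^B$ is the set of vectors $x$ such that adding to $\beta$ one vertex with vector $x$ gives a free coloring.
\item For $x,y\in E(\beta)$, add to $\beta$ two vertices $\mathsf x,\mathsf y$ with vectors $x,y$ and join them by an edge of color $i$. The color $i$ is \emph{allowed} for $(x,y)$ if no forbidden clique contains both new vertices, and \emph{blocked} otherwise. Let $g_\beta(x,y)$ be the number of allowed colors.
\end{itemize}

\begin{proposition}\label{prop:id}
For every free coloring $\beta$ of $K[B]$ and every $y\in E(\beta)$,
\begin{equation}\label{eq:id}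
\sum_{x\in E(\beta)}g_\beta(x,y)=|E(\beta)| .
\end{equation}
\end{proposition}

\begin{proof}
Let $H=K+\mathsf{xy}$ and $\mathsf z\in V_1\setminus\{\mathsf x,\mathsf y\}$; the vertices $\mathsf x$ and $\mathsf z$ are nonadjacent in $H$. Give every vertex of $V_1\setminus\{\mathsf x,\mathsf z\}$, including $\mathsf y$, the vector $y$. Together with $\beta$ this defines a coloring $\chi$ of $H-\mathsf x-\mathsf z$. It is free, since $V_1\setminus\{\mathsf x,\mathsf z\}$ is independent and each clique therefore contains at most one of its vertices. As $N_H(\mathsf z)=B$, we have $f_{\mathsf z}(\chi)=|E(\beta)|$. As $N_H(\mathsf x)=B\cup\{\mathsf y\}$, an extension of $\chi$ to $\mathsf x$ consists of a vector $x\in E(\beta)$ and a color allowed for $(x,y)$, so $f_{\mathsf x}(\chi)=\sum_{x\in E(\beta)}g_\beta(x,y)$. Lemma~\ref{lem:move} gives $f_{\mathsf x}(\chi)=f_{\mathsf z}(\chi)$.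
\end{proof}

The equality $F(K+\mathsf{xy})=F(K)$ is a single equation, in which gains over some colorings could cancel losses over others. The third vertex $\mathsf z$, which exists because $|V_1|\ge3$, turns it into one equation for each pair $(\beta,y)$: the average of $g_\beta(\cdot,y)$ over $E(\beta)$ is exactly $1$. An integer-valued function with average $1$ cannot lie on one side of $1$ without being constant. Say that a pair $(\beta,y)$ with $\beta$ free and $y\in E(\beta)$ has a \emph{surplus} if $g_\beta(x,y)\ge1$ for all $x\in E(\beta)$ and $g_\beta(x,y)\ge2$ for some $x\in E(\beta)$, and a \emph{deficit} if $g_\beta(x,y)\le1$ for all $x\in E(\beta)$ and $g_\beta(x,y)=0$ for some $x\in E(\beta)$.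

\begin{corollary}\label{cor:sd}
No pair $(\beta,y)$ has a surplus or a deficit. In particular $g_\beta(\cdot,y)$ is neither identically $s$ nor identically $0$ on $E(\beta)$.
\end{corollary}

The last sentence holds because $y\in E(\beta)$, so $E(\beta)\ne\emptyset$, and because $s\ge2$. With a single color a surplus could not exist, in accordance with Theorem~\ref{thm:asym}(b).

The colorings we construct live on the base, so we need to know that the base is not small.

\begin{lemma}\label{lem:size}
We have $F(K)\ge s^{\lfloor n^2/4\rfloor}$ and $|B|\ge(n+1)/4$. In particular $r\ge2$.
\end{lemma}

\begin{proof}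
The balanced complete bipartite graph of order $n$ has $\lfloor n^2/4\rfloor$ edges and no triangle. All members of $\mathcal F$ have order at least $3$, so all its colorings are free. As $K$ is extremal, $s^{e(K)}\ge F(K)\ge s^{\lfloor n^2/4\rfloor}$. Every edge of $K$ meets $B$, so $|B|(n-1)\ge e(K)\ge\lfloor n^2/4\rfloor\ge(n^2-1)/4$.
\end{proof}

\section{Two examples with monochromatic triangles}\label{sec:examples}

Let $P=K_3^{(1)}$. Then $x\in E(\beta)$ if and only if no edge $qq'$ of $K[B]$ has $x_q=x_{q'}=\beta(qq')$, and a color $i$ is blocked for $(x,y)$ if and only if $x_q=y_q=i$ for some $q\in B$.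

\begin{example}[Two parts: a surplus]\label{ex:r2}
Let $r=2$. The base has no edges, so $E(\beta)=[s]^B$. Take $y=\vec1$. Color $2$ is allowed for every $(x,y)$, because $y$ never takes the value $2$. For $x=\vec2$ the vectors $x$ and $y$ agree nowhere, so all $s$ colors are allowed. This is a surplus.
\end{example}

\begin{example}[Three parts: a deficit]\label{ex:r3}
Let $r=3$, $s=2$ and $|V_2|\ge2$. Imitating Example~\ref{ex:r2}, give all edges between $V_2$ and $V_3$ color $1$, call this coloring $\beta^*$, and take $y^*=\vec2\in E(\beta^*)$. Color $1$ is always allowed. Color $2$ is allowed for $(x,y^*)$ only if $x$ never takes the value $2$, that is, $x=\vec1$; but $\vec1\notin E(\beta^*)$. So $g_{\beta^*}(\cdot,y^*)\equiv1$, and the identity holds. The obvious choice gives no contradiction.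

It does show that color $2$ is hard to place on $\mathsf{xy}$, and the obstruction involves only a single edge of the base. So we keep the obstruction and use one spare vertex of $V_2$ to block color $1$ as well. Fix $p_0\in V_2$, recolor all edges at $p_0$ with color $2$ to obtain $\beta$, and let $y$ be $1$ at $p_0$ and $2$ elsewhere. Then $y\in E(\beta)$: the edges of color $2$ contain $p_0$, where $y$ is $1$, and the edges of color $1$ avoid $p_0$, so $y$ is $2$ at both ends. If color $2$ is allowed for $(x,y)$, then $x$ is $1$ on $B\setminus\{p_0\}$. This set contains an edge of color $1$, since $|V_2|\ge2$, so $x\notin E(\beta)$. Hence $g_\beta(\cdot,y)\le1$ on $E(\beta)$. Finally $g_\beta(y,y)=0$, because $y$ takes both values. This is a deficit.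
\end{example}

The first example is the model for case (III): a monochromatic base and a constant vector $y$. The second shows what cases (I) and (II) need. The vertices of the independent set $V_2$ can be colored independently of one another, and each of them can be given its own task.

\section{Patterns defeated by a monochromatic base}\label{sec:III}

We prove Theorem~\ref{thm:main}(III). Let $P$ be a pattern of $K_k$ that is neither monochromatic nor $D$. Let $\beta_1$ give color $1$ to all edges of $K[B]$. As $P$ is not monochromatic, $\beta_1$ is free and $\vec1\in E(\beta_1)$. We write $g$ for $g_{\beta_1}$. A color $i$ is blocked for $(x,y)$ if and only if there is a set $Q$ of $k-2$ pairwise adjacent vertices of $B$ such that the clique $C=\{\mathsf x,\mathsf y\}\cup Q$, with $\mathsf{xy}$ of color $i$, has pattern $P$. With $y$ constant, $C$ is nearly monochromatic away from $\mathsf x$, so few patterns can occur.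

\paragraph{The rainbow triangle.} If $k=3$, then $P$ is rainbow. Take $y=\vec1$. If $\mathsf{xy}$ has color $1$, then every triangle $\mathsf x\mathsf yq$ has two edges of color $1$, so color $1$ is never blocked. If $x=\vec1$, then the edges $\mathsf xq$ and $\mathsf yq$ both have color $1$, so $g(\vec1,\vec1)=s$. This is a surplus.

\paragraph{Apex and type.} From now on $k\ge4$. In a non-monochromatic pattern of $K_k$, an \emph{apex} is a vertex $p$ such that all edges of $K_k-p$ lie in one class $M$, the \emph{main class}. If $q_0$ of the edges at $p$ lie in $M$ and the others form classes of sizes $q_1\ge\dots\ge q_m\ge1$, we call $(q_0;q_1,\dots,q_m)$ the \emph{type}. Here $q_0+\dots+q_m=k-1$, and $m\ge1$. The type does not depend on the apex. Indeed, if $p\ne p'$ are both apexes, then $K_k-p$ and $K_k-p'$ share an edge because $k-2\ge2$, so every edge other than $pp'$ lies in one class, and the type is $(k-2;1)$ at both $p$ and $p'$. We use the same terms for colored cliques, through their partition into color classes. If $P$ has an apex, then a colored $K_k$ has pattern $P$ if and only if it has an apex and the same type as $P$: match the apexes, and match their neighbors class by class.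

\paragraph{Step 1: $P$ has no apex, or $q_0=0$.} Take $y=\vec1$. Then $Q\cup\{\mathsf y\}$ is monochromatic in color $1$, so each clique $C$ is monochromatic or has apex $\mathsf x$ and main color $1$. If $P$ has no apex, no color is ever blocked and $g(\cdot,\vec1)\equiv s$, contrary to Corollary~\ref{cor:sd}. Suppose that $P$ has a type with $q_0=0$. If $\mathsf{xy}$ has color $1$, then $\mathsf x$ has an edge of the main color, so $C$ is monochromatic or has a type with first entry at least $1$. Hence color $1$ is never blocked. For $x=\vec1$ the clique $C$ is monochromatic or has type $(k-2;1)$, whose first entry is not $0$, so $g(\vec1,\vec1)=s$. This is a surplus.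

\paragraph{Step 2: $q_0\ge1$.} Now the vector $y=\vec1$ protects no color for free, since $\mathsf x$ can play the apex of $P$ with $\mathsf{xy}$ in the main class or outside it. We take $y=\vec2$ instead, which makes $Q\cup\{\mathsf y\}$ non-monochromatic and so prevents $\mathsf x$ from being an apex. We have $\vec2\in E(\beta_1)$, because a $k$-clique formed by a vertex with vector $\vec2$ and $k-1$ vertices of $B$ has type $(0;k-1)$, which is not the type of $P$. Let $x\in E(\beta_1)$, let $\mathsf{xy}$ have color $i$, and suppose that $C=\{\mathsf x,\mathsf y\}\cup Q$ has pattern $P$ with apex $z$.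
\begin{itemize}
\item $z=\mathsf x$ is impossible: $Q\cup\{\mathsf y\}$ has edges of color $1$ inside $Q$, as $|Q|\ge2$, and edges of color $2$ at $\mathsf y$.
\item If $z=\mathsf y$, then $Q\cup\{\mathsf x\}$ is monochromatic and contains an edge of $Q$, so the main color is $1$ and $x$ is $1$ on $Q$. The edges at $\mathsf y$ have color $2$, $k-2$ times, and color $i$ once. Since $q_0\ge1$, we get $i=1$ and type $(1;k-2)$.
\item If $z\in Q$, then $(Q\setminus\{z\})\cup\{\mathsf x,\mathsf y\}$ is monochromatic and contains an edge from $\mathsf y$ to $Q$, so the main color is $2$. It then contains no edge of $Q$, so $Q=\{z,z'\}$ and $k=4$. Also $x_{z'}=2$ and $i=2$. The edges from $z$ to $z',\mathsf y,\mathsf x$ have colors $1,2,x_z$, so the type is $(1;2)$ if $x_z=1$, $(2;1)$ if $x_z=2$, and $(1;1,1)$ if $x_z\ge3$.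
\end{itemize}
For $k=4$ the types with $q_0\ge1$ are $(2;1)$, $(1;1,1)$ and $(1;2)$. The table lists, for each type of $P$, the colors that can be blocked for some $(x,\vec2)$, a value that $x$ must take for any blocking to occur, and a vector $x\in E(\beta_1)$ that avoids this value and so has $g(x,\vec2)=s$.
\begin{center}
\begin{tabular}{llll}
type of $P$ & blockable colors & value needed & unblocked $x$\\ \hline
$k\ge5$, not $(1;k-2)$ & none & -- & $\vec 1$\\
$k\ge5$, $(1;k-2)$ & $1$ & $1$ & $\vec2$\\
$k=4$, $(2;1)$ or $(1;1,1)$ & $2$ & $2$ & $\vec1$\\
$k=4$, $(1;2)$ & $1,2$ & $1$ & $\vec2$
\end{tabular}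
\end{center}
In the first three rows $g(\cdot,\vec2)\ge s-1\ge1$, and in the last row $g(\cdot,\vec2)\ge s-2\ge1$ if $s\ge3$. In all these cases $(\beta_1,\vec2)$ has a surplus.

\paragraph{Step 3: $k=4$, type $(1;2)$, $s=2$.} Here $P$ has two edges sharing a vertex in one class and the other four edges in the other class. Both colors can be blocked at once, and when $B$ has two parts we compute the sum in \eqref{eq:id} exactly. Take $y=\vec1$. A clique on $\mathsf x,\mathsf y,q,q'$ is monochromatic or has apex $\mathsf x$ and main color $1$, so it has pattern $P$ if and only if exactly two of $x_q,x_{q'},i$ equal $2$. Therefore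
\begin{itemize}
\item color $1$ is blocked for $(x,\vec1)$ if and only if $x_q=x_{q'}=2$ for some adjacent $q,q'\in B$;
\item color $2$ is blocked for $(x,\vec1)$ if and only if $\{x_q,x_{q'}\}=\{1,2\}$ for some adjacent $q,q'\in B$.
\end{itemize}
A clique formed by $\mathsf x$ and a triangle of $K[B]$ also has apex $\mathsf x$ or is monochromatic, so $x\in E(\beta_1)$ if and only if no triangle of $K[B]$ has exactly two vertices at which $x$ is $2$.

If $B$ is a single part, it has no adjacent vertices and $g(\cdot,\vec1)\equiv2=s$, contrary to Corollary~\ref{cor:sd}.

Let $B$ have at least three parts, and suppose that both colors are blocked for some $x\in E(\beta_1)$. Then $x$ is $2$ at some $q\in V_a$ and $q'\in V_b$ with $a\ne b$, and $x_w=1$ for some $w\in B$. The value $1$ does not occur outside $V_a\cup V_b$, since such a vertex would form with $q,q'$ a triangle with exactly two vertices of value $2$. Exchanging $a$ and $b$ if necessary, let $w\in V_a$, and take $w'$ in a third part of $B$, so that $x_{w'}=2$. The triangle $wq'w'$ has exactly two vertices of value $2$, a contradiction. So $g(\cdot,\vec1)\ge1$, and $g(\vec1,\vec1)=2$ gives a surplus.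

Let $B$ have two parts, of sizes $\alpha,\gamma\ge1$. There are no triangles in $K[B]$, so $E(\beta_1)=\{1,2\}^B$. For $x=\vec1$ nothing is blocked and $g=2$. If the value $2$ occurs in exactly one part, then color $1$ is allowed, while color $2$ is blocked by a vertex of value $2$ and any vertex of the other part; so $g=1$. For $x=\vec2$ only color $1$ is blocked, so $g=1$. In the remaining $(2^\alpha-1)(2^\gamma-1)-1$ vectors the value $2$ occurs in both parts and the value $1$ occurs somewhere. Color $1$ is blocked, and a vertex of value $1$ is adjacent to a vertex of value $2$ in the other part, so color $2$ is blocked too and $g=0$. Hence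
\[
\sum_{x\in E(\beta_1)}\bigl(g(x,\vec1)-1\bigr)=1-\bigl((2^\alpha-1)(2^\gamma-1)-1\bigr)=2-(2^\alpha-1)(2^\gamma-1)\ne0,
\]
because the product is odd. This contradicts \eqref{eq:id}.

No step used the sizes of the parts, so Theorem~\ref{thm:main}(III) holds for every $n\ge1$. \qed

\section{Labels and self-compatible vectors}\label{sec:labels}

For monochromatic forbidden cliques the coloring $\beta_1$ need not be free, and for $D$ it leaves too few vectors in $E(\beta_1)$ when there are many parts. We now systematize the freedom used in Example~\ref{ex:r3}.

Number the parts so that $V_2$ is a largest part of the base, and put $N=|V_2|$ and $B'=B\setminus V_2=V_3\cup\dots\cup V_r$. By Lemma~\ref{lem:size},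
\begin{equation}\label{eq:N}
N\ge\frac{n+1}{4(r-1)} .
\end{equation}
Fix a free coloring $\beta'$ of $K[B']$. We repeat the definitions of $E$ and of allowed colors one level down.
\begin{itemize}
\item $W\subseteq[s]^{B'}$ is the set of vectors $u$ such that adding to $\beta'$ one vertex with vector $u$ gives a free coloring.
\item For $u,w\in W$, the set $A(u,w)=A(w,u)$ consists of the colors $i$ such that, when two vertices with vectors $u,w$ are added to $\beta'$ and joined by an edge of color $i$, no forbidden clique contains both.
\end{itemize}
We call $u$ and $w$ \emph{compatible} if $A(u,w)\ne\emptyset$, and $u$ \emph{self-compatible} if $A(u,u)\neq\emptyset$, that is, if two adjacent vertices can both see $B'$ through the vector $u$. If $r=2$, then $B'=\emptyset$, the set $W$ consists of the empty vector $u$, and $A(u,u)=[s]$.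

Since $V_2$ is independent, a clique of $K[B]$ has at most one vertex in $V_2$. So the free colorings $\beta$ of $K[B]$ that extend $\beta'$ are obtained by choosing, for each $p\in V_2$ independently, an arbitrary vector $w_p\in W$, the \emph{label} of $p$. Write a vector in $[s]^B$ as $x=(x';(x_p)_{p\in V_2})$ with $x'\in[s]^{B'}$, and write $(x';c)$ when $x_p=c$ for all $p\in V_2$. A clique through a new vertex contains no vertex of $V_2$ or exactly one, so
\begin{equation}\label{eq:E}
E(\beta)=\{x:\ x'\in W\text{ and }x_p\in A(x',w_p)\text{ for all }p\in V_2\}.
\end{equation}
Restricting to cliques that avoid $V_2$, we also see that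
\begin{equation}\label{eq:A}
\text{every color allowed for }(x,y)\text{ lies in }A(x',y').
\end{equation}

The proofs of (I) and (II) both run as follows: the next proposition produces a self-compatible vector, and the structure of $\mathcal F$ rules it out. The idea of the proposition is to saturate $V_2$. Fix $y'$ and place in $V_2$ one specimen of every kind of vertex that is compatible with $y'$. A new vertex $\mathsf x$ compatible with $y'$ then resembles one of the specimens and is adjacent to it, and this is self-compatibility. If self-compatibility never occurs, then no $\mathsf x$ is compatible with $y'$ and $g_\beta(\cdot,y)\equiv0$. The difficulty is that there may be $s^{|B'|}$ kinds of vertex, far more than $N$. To reduce this to at most $s^{r-2}$ kinds, we take $\beta'$ constant between parts and look at $\mathsf x$ only through one representative of each part.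

Let $\varphi$ be a coloring of the complete graph on $[r]$. Its \emph{blow-up on $B'$} gives the color $\varphi(jl)$ to all edges between $V_j$ and $V_l$, for $3\le j<l\le r$.

\begin{proposition}\label{prop:sat}
Suppose that $N\ge s^{r-2}$. Let $\varphi$ be a free coloring of the complete graph on $[r]$, and let $\beta'$ be its blow-up on $B'$. Then $\beta'$ is free and some $u\in W$ is self-compatible.
\end{proposition}

\begin{proof}
Call a vector in $[s]^{B'}$ \emph{flat} if it is constant on each of $V_3,\dots,V_r$; there are $s^{r-2}$ flat vectors. Let $y'$ and $w_0$ be the flat vectors with values $\varphi(1j)$ and $\varphi(2j)$ on $V_j$. Add to $\beta'$ two vertices with these vectors, joined in color $\varphi(12)$. Sending them to $1$ and $2$, and each vertex of $V_j$ to $j$, maps every clique injectively and with its colors to a clique of $\varphi$. As $\varphi$ is free, $\beta'$ is free, $y',w_0\in W$, and $\varphi(12)\in A(y',w_0)$.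

\emph{Flattening.} Pick $v_j\in V_j$ for $3\le j\le r$, and let $\pi(q)=v_j$ for $q\in V_j$. The map $\pi$ is injective on each clique $Q$ of $K[B']$ and preserves the colors of its edges. For $x'\in W$ define the flat vector $u$ by $u_q=x'_{\pi(q)}$. We claim that
\begin{equation}\label{eq:flat}
u\in W,\qquad\text{and}\qquad A(x',z)\subseteq A(u,z)\ \text{ for every flat }z\in W .
\end{equation}
A clique formed by a vertex with vector $u$ and $Q$ has the same colors as the clique formed by a vertex with vector $x'$ and $\pi(Q)$; the latter is not forbidden, so $u\in W$. If $z$ is flat, then $z_q=z_{\pi(q)}$. So a clique formed by $Q$ and two vertices with vectors $u,z$, joined in color $i$, has the same colors as the clique formed by $\pi(Q)$ and two vertices with vectors $x',z$, joined in color $i$. Hence $i\notin A(u,z)$ implies $i\notin A(x',z)$.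

\emph{Saturation.} Let $X$ be the set of flat vectors in $W$ that are compatible with $y'$. Then $w_0\in X$ and $|X|\le s^{r-2}\le N$. Choose the labels $w_p$ in $X$ so that every element of $X$ occurs, and let $\beta$ be the resulting coloring of $K[B]$. Choose $y_p\in A(y',w_p)$ for each $p\in V_2$. Then $y=(y';(y_p))\in E(\beta)$ by \eqref{eq:E}.

By Corollary~\ref{cor:sd} there is $x\in E(\beta)$ with $g_\beta(x,y)>0$, so $A(x',y')\ne\emptyset$ by \eqref{eq:A}. Let $u$ be the flattening of $x'$. By \eqref{eq:flat} with $z=y'$ we have $u\in X$, so some $p\in V_2$ has label $u$, and $x_p\in A(x',u)$ by \eqref{eq:E}. By \eqref{eq:flat} with $z=u$ we get $x_p\in A(u,u)$.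
\end{proof}

\begin{example}\label{ex:r5}
Let $P=K_3^{(1)}$, $s=2$, $r=5$ and $N\ge8$. Since $F(K)>0$, there is a free coloring $\varphi$ of $K_5$. The triangle $\{3,4,5\}$ is not monochromatic, so $\beta'$ has edges of both colors. A constant vector would form a monochromatic triangle with one of these edges, so every $u\in W$ takes both values, and then both colors are excluded from $A(u,u)$. This contradicts Proposition~\ref{prop:sat} at once. For $r=3$, by contrast, every constant vector on $B'=V_3$ is self-compatible, and the contradiction came from Example~\ref{ex:r3}. The next section generalizes that example.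
\end{example}

\section{Monochromatic cliques}\label{sec:I}

We prove Theorem~\ref{thm:asym}(a). Let $s\ge2$ and $k_i\ge3$ for all $i$, and let $\mathcal F$ consist of the cliques $K_{k_i}$ of color $i$. Fix a free coloring $\beta'$ of $K[B']$. An \emph{$i$-clique of order $m$} is a set of $m$ pairwise adjacent vertices of $B'$ with all edges of color $i$. Orders $0$ and $1$ carry no color condition; the empty set is an $i$-clique of order $0$ and is contained in every set. We write $\{u=i\}$ for $\{q\in B':u_q=i\}$, and $\{u=w=i\}$ for $\{u=i\}\cap\{w=i\}$. A forbidden clique that contains an edge of color $i$ is a $K_{k_i}$ of color $i$. Counting how many of its vertices lie in $B'$ gives three rules.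
\begin{itemize}
\item[(R1)] $u\in W$ if and only if, for all $i$, the set $\{u=i\}$ contains no $i$-clique of order $k_i-1$.
\item[(R2)] $i\in A(u,w)$ if and only if $\{u=w=i\}$ contains no $i$-clique of order $k_i-2$.
\item[(R3)] $i$ is allowed for $(x,y)$ if and only if $i\in A(x',y')$ and there is no $p\in V_2$ such that $x_p=y_p=i$ and $\{x'=y'=w_p=i\}$ contains an $i$-clique of order $k_i-3$.
\end{itemize}

\begin{lemma}\label{lem:noself}
Suppose that $N\ge2$. Then for every free coloring $\beta'$ of $K[B']$, no vector in $W$ is self-compatible.
\end{lemma}

\begin{proof}
Suppose that $a\in A(u,u)$ for some color $a$ and some $u\in W$. For this $a$, choose such a $u$ with $J=\{u=a\}$ as large as possible. Since $\{x'=u=a\}\subseteq J$, rule (R2) gives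
\begin{equation}\label{eq:a}
a\in A(x',u)\quad\text{for all }x'\in W .
\end{equation}
All vectors $y$ below have $y'=u$, so by (R3) the color $a$ can be blocked only through a vertex $p\in V_2$ with $y_p=a$. We can thus switch the blocking of $a$ on and off, and we use this to force a surplus or a deficit. Let $\beta^\circ$ be the coloring in which all labels are $u$, and let $y^\circ=(u;a)$, which lies in $E(\beta^\circ)$ by \eqref{eq:E}.

\emph{Step 1: $J$ contains an $a$-clique of order $k_a-3$.} Suppose not. If there is $q\in B'\setminus J$, change $u_q$ to $a$ and call the result $u_1$. The set $\{u_1=a\}=J\cup\{q\}$ contains no $a$-clique of order $k_a-2$, since deleting one vertex from it, namely $q$ if present, would leave an $a$-clique of order $k_a-3$ in $J$. It therefore contains none of order $k_a-1$ either, and $\{u_1=c\}\subseteq\{u=c\}$ for $c\ne a$. So $u_1\in W$ by (R1) and $a\in A(u_1,u_1)$ by (R2), contrary to the choice of $u$. Hence $J=B'$. Now let $x\in E(\beta^\circ)$. Color $a$ is allowed for $(x,y^\circ)$, by \eqref{eq:a} and because $\{x'=u=a\}\subseteq J$ contains no $a$-clique of order $k_a-3$. For $c\ne a$ the set $\{x'=u=c\}$ is empty and so contains no clique of order $k_c-2\ge1$;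 thus $c\in A(x',u)$, and $c$ is allowed because $y^\circ_p\ne c$ for all $p$. So $g_{\beta^\circ}(\cdot,y^\circ)\equiv s$, contrary to Corollary~\ref{cor:sd}.

\emph{Step 2: there are $w\in W$ and $c\ne a$ with $c\in A(u,w)$.} Otherwise, by \eqref{eq:A}, only $a$ can be allowed for $(x,y^\circ)$, so $g_{\beta^\circ}(\cdot,y^\circ)\le1$. For $x=y^\circ$ the color $a$ is blocked by any $p\in V_2$ together with the clique of Step~1. This is a deficit.

\emph{Step 3: a rigid configuration.} Let $\beta^*$ be the coloring in which all labels are $w$, and let $y^*=(u;c)\in E(\beta^*)$. For every $x\in E(\beta^*)$ the color $a$ is allowed for $(x,y^*)$, by \eqref{eq:a} and because $y^*_p=c\ne a$ for all $p$. Since there is no surplus, no color other than $a$ is allowed for any $(x,y^*)$ with $x\in E(\beta^*)$.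

\emph{Step 4: changing one label.} Fix distinct $p_0,p_1\in V_2$. Let $\beta$ be the coloring in which $p_0$ has label $u$ and all other vertices of $V_2$ have label $w$. Let $y'=u$, $y_{p_0}=a$, and $y_p=c$ for $p\ne p_0$. Then $y\in E(\beta)$, since $a\in A(u,u)$ and $c\in A(u,w)$.

We show that the rigidity of Step 3 survives. Let $x\in E(\beta)$ and suppose that a color $l\ne a$ is allowed for $(x,y)$; in particular $l\in A(x',u)$. Put $\hat x=(x';x_{p_1})$. As $p_1$ has label $w$ in $\beta$, we have $x_{p_1}\in A(x',w)$, so $\hat x\in E(\beta^*)$. By Step 3, $l$ is blocked for $(\hat x,y^*)$ over $\beta^*$. Since $l\in A(x',u)$, rule (R3) says that $x_{p_1}=c=l$ and that $\{x'=u=w=l\}$ contains an $l$-clique of order $k_l-3$. But over $\beta$ the vertex $p_1$ has label $w$ and $x_{p_1}=y_{p_1}=l$, so the same clique blocks $l$ for $(x,y)$, a contradiction.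

So only $a$ can be allowed for $(x,y)$, and $g_\beta(\cdot,y)\le1$. For $x=y$ the color $a$ is blocked by $p_0$, which has label $u$ and $y_{p_0}=a$, together with the clique of Step~1. Hence $g_\beta(y,y)=0$, and $(\beta,y)$ has a deficit. This contradicts Corollary~\ref{cor:sd}.
\end{proof}

Example~\ref{ex:r3} is Steps 3 and 4 with $a=1$, $c=2$, $u\equiv2$ and $w\equiv1$ on $V_3$; the clique of Step 1 is the empty set. The hypothesis that a second color $c$ has $k_c\ge3$ enters in Step 1, where $c$ must be allowed on $\mathsf{xy}$ to create a surplus.

\begin{proof}[Proof of Theorem~\ref{thm:asym}(a)]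
Let $n\ge4Rs^R$ with $R=R(k_1,\dots,k_s)$, and suppose that the standing assumption holds. By Lemma~\ref{lem:size}, $K$ has a free coloring. Restricting it to one vertex from each part gives a free coloring $\varphi$ of the complete graph on $[r]$, so $r\le R-1$ by the definition of $R$. By \eqref{eq:N},
\[
N\ge\frac{n+1}{4(r-1)}\ge\frac{4Rs^R}{4R}=s^R\ge\max(2,s^{r-2}).
\]
Proposition~\ref{prop:sat} gives a self-compatible vector for the blow-up of $\varphi$ on $B'$, and Lemma~\ref{lem:noself} says that there is none.
\end{proof}

\section{The two-colored triangle}\label{sec:II}

We prove Theorem~\ref{thm:main}(II). Let $P=D$ and $n\ge4s^{s^2+2}$. A coloring is free if and only if every triangle is monochromatic or rainbow; equivalently, a triangle with two edges of the same color has its third edge of that color too. So a color $l$ is allowed for $(x,y)$ if and only if, for every $q\in B$, either $x_q=y_q=l$ or $x_q,y_q,l$ are distinct. This condition is restrictive, and all contradictions in this section come from deficits. The simplest one arises when $y$ uses almost all colors.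

\begin{lemma}\label{lem:many}
There are no free coloring $\beta$ of $K[B]$ and $y\in E(\beta)$ such that $y$ is not constant and takes at least $s-1$ different values.
\end{lemma}

\begin{proof}
Let $x\in E(\beta)$. If $x_q=y_q$ for some $q$, then only the color $x_q$ can be allowed. If $x_q\ne y_q$ for all $q$, then an allowed color differs from every $y_q$, which leaves at most one color. So $g_\beta(\cdot,y)\le1$. A color allowed for $(y,y)$ would equal every value of $y$, so $g_\beta(y,y)=0$. This is a deficit.
\end{proof}

To apply Proposition~\ref{prop:sat} we need a bound on $r$. Ramsey's theorem does not give one, since monochromatic colorings of all complete graphs are free. The bound comes from the fact that $K$ has many free colorings, so some are not monochromatic.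

\begin{lemma}\label{lem:structure}
If $r\ge3$, then the complete graph on $[r]$ has a free coloring $\varphi$ that contains a rainbow triangle. Moreover $s\ge3$ and $r\le(s-1)^2$.
\end{lemma}

\begin{proof}
Call a set consisting of one vertex from each part of $K$ a transversal. Suppose that every free coloring of $K_r$ is monochromatic. Then in a free coloring of $K$ every transversal is monochromatic. Two transversals that differ in one vertex share $r-1\ge2$ vertices, hence an edge, hence their color. Any two transversals are linked by such single exchanges, and every edge of $K$ lies in a transversal. So every free coloring of $K$ is monochromatic and $F(K)\le s<s^{\lfloor n^2/4\rfloor}$, contrary to Lemma~\ref{lem:size}. Thus there is a free coloring $\varphi$ of the complete graph on $[r]$ that is not monochromatic. If all its triangles were monochromatic, then incident edges would have equal colors and $\varphi$ would be monochromatic. So $\varphi$ has a rainbow triangle, and $s\ge3$.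

Suppose that $r>(s-1)^2$, and fix $p\in[r]$. There are $r-1\ge(s-1)^2>s(s-2)$ edges at $p$, so some color $l$ occurs on at least $s-1$ of them. Let $Q=\{p\}\cup\{q:\varphi(pq)=l\}$, so $|Q|\ge s$. Each triangle $pqq'$ in $Q$ has two edges of color $l$, so all edges in $Q$ have color $l$, and hence $Q\ne[r]$. Let $z\in[r]\setminus Q$. No edge from $z$ to $Q$ has color $l$: we have $\varphi(zp)\ne l$ by definition, and $\varphi(zq)=l$ with $q\in Q\setminus\{p\}$ would force $\varphi(zp)=l$ in the triangle $zqp$. No two edges $zq,zq'$ to $Q$ have the same color, since that color would equal $\varphi(qq')=l$. So $z$ sends at least $s$ distinct colors other than $l$ to $Q$, which is impossible.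
\end{proof}

\begin{remark}
The bound $(s-1)^2$ is attained when $s-1=q$ is a prime power. Color each pair of points of the plane $\mathbb F_q^2$ by the direction of the line through them. There are $q+1$ directions, collinear triples are monochromatic, and non-collinear triples are rainbow. For $q=2$ this is the coloring of $K_4$ by its three perfect matchings, which appears below.
\end{remark}

We now split according to $r$. A self-compatible vector is excluded as soon as the blow-up on $B'$ is not monochromatic, and this needs at least three parts in $B'$, that is, $r\ge5$. For $r\le4$ we use Lemma~\ref{lem:many}; in this range \eqref{eq:N} gives $N\ge(n+1)/12\ge s^{s^2+2}/3\ge s$.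

\paragraph{The case $r=2$.} The base $B=V_2$ has no edges, so $E(\beta)=[s]^{B}$. As $N\ge s$, some $y$ takes all $s\ge2$ values, contrary to Lemma~\ref{lem:many}.

\paragraph{The case $3\le r\le4$, $r\le s$.} Let $\beta$ give color $1$ to all edges of $K[B]$; it is free. Let $y$ be constant on each of $V_3,\dots,V_r$, with the distinct values $2,\dots,r-1$, and let $y$ take exactly the values $r,\dots,s$ on $V_2$, which is possible because $r\le s$ and $N\ge s$. For adjacent $q,q'\in B$ the colors $y_q,y_{q'},1$ are distinct, so $y\in E(\beta)$. The vector $y$ takes the $s-1\ge2$ values $2,\dots,s$, contrary to Lemma~\ref{lem:many}.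

\paragraph{The case $r=4$, $s=3$.} Since $s\ge3$ by Lemma~\ref{lem:structure}, this is the only other possibility with $3\le r\le4$. Let $\beta$ give colors $1,2,3$ to the edges between $V_3$ and $V_4$, between $V_2$ and $V_4$, and between $V_2$ and $V_3$, respectively. Let $y$ be $1,2,3$ on $V_2,V_3,V_4$, respectively. Triangles of $K[B]$ have colors $1,2,3$. A triangle on the new vertex and the parts $V_2,V_3$ has colors $1,2$ and $3$; on $V_2,V_4$ it has $1,3$ and $2$; on $V_3,V_4$ it has $2,3$ and $1$. So $\beta$ is free, $y\in E(\beta)$, and $y$ takes all three values, contrary to Lemma~\ref{lem:many}.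

\paragraph{The case $r\ge5$.} Take $\varphi$ from Lemma~\ref{lem:structure} and permute $[r]$ so that a rainbow triangle of $\varphi$ lies in $\{3,\dots,r\}$. Since $r-1\le(s-1)^2-1<s^2$, inequality \eqref{eq:N} gives
\[
N\ge\frac{n+1}{4(r-1)}\ge\frac{4s^{s^2+2}}{4s^2}=s^{s^2}\ge s^{r-2}.
\]
By Proposition~\ref{prop:sat}, for the blow-up $\beta'$ of $\varphi$ on $B'$ there are $u\in W$ and $l\in A(u,u)$. For each $q\in B'$, the triangle on $q$ and two vertices with vector $u$, joined in color $l$, has colors $u_q,u_q,l$, so $u_q=l$. Thus $u$ is constant. For each edge $qq'$ of $K[B']$, the triangle on $q,q'$ and a vertex with vector $u$ has colors $l,l,\beta'(qq')$, and $u\in W$ forces $\beta'(qq')=l$. So $\beta'$ is monochromatic, which contradicts the rainbow triangle.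

\medskip
This proves (II). Together with Section~\ref{sec:III} and Theorem~\ref{thm:asym}(a), it completes the proof of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{1}

\bibitem{GPPS}
Pranshu Gupta, Yani Pehova, Emil Powierski, Katherine Staden,
\emph{A framework for the generalised Erd\H{o}s--Rothschild problem and a resolution of the dichromatic triangle case},
arXiv:2502.12291 (2025).

\end{thebibliography}
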